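# Orienting mixed multigraphs: radius $r$ can cost $\tfrac54(r^2+r)$

## 1. Radius one: a four-vertex graph that costs three

A town has some one-way streets and some two-way streets. From the town hall one can drive to every point, and back, in at most $r$ blocks. The council wants to make every street one-way. How far apart must things become, in the worst town, if the council chooses the directions as well as it can and may also choose a new center afterwards?

Here are the terms, all graphs being finite.

**Definition (mixed multigraph).** A *mixed multigraph* is a finite multigraph in which each edge may be either directed or undirected. A walk traverses each directed edge only in its given direction and undirected edges in either direction. The graph is *strongly connected* if every vertex can reach every other vertex by such a walk. It is *bridgeless* if no edge has the property that its removal disconnects the underlying undirected multigraph. An *orientation* assigns exactly one direction to each undirected edge.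

We use the textbook fact that, in a connected multigraph, an edge is a bridge exactly when it lies on no cycle of the underlying undirected multigraph. Two parallel edges form a cycle of length $2$.

Examples: two vertices joined by one undirected edge form a strongly connected graph with a bridge, and neither direction of the edge gives a strongly connected digraph. Two vertices $p,q$ joined by two directed edges $p\to q$ form a bridgeless graph that is not strongly connected. The theorem of Boesch and Tindell says that these are the only two obstructions: a mixed multigraph can be oriented to a strongly connected digraph if and only if it is bridgeless and strongly connected.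

**Definition (distance, eccentricity, radius).** The distance $d(u,v)$ is the length of a shortest walk from $u$ to $v$. The eccentricity of $v$ is $\max_u\max\{d(v,u),d(u,v)\}$, so it looks in both directions. The *radius* is the minimum eccentricity over all vertices.

Example: an undirected triangle has radius $1$. Its only strongly connected orientations are the two cyclic ones, where each vertex reaches one neighbor in $1$ step and the other in $2$. The radius becomes $2$.

An orientation of finite radius is strongly connected, because some vertex reaches all the others and is reached from them. So only strongly connected orientations matter; we call them *strong*. We call $(G,u)$ a *rooted graph* if $G$ is a strongly connected bridgeless mixed multigraph and $u$ is a chosen vertex. For a strong orientation $D$ put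
$$\mathrm{out}_D(u)=\max_v d_D(u,v),\qquad \mathrm{in}_D(u)=\max_v d_D(v,u).$$

Now a graph that does worse than the triangle. **Let $G_1$** have vertices $u,v,a,v'$, undirected edges $uv$, $ua$, $uv'$, and directed edges $v\to a$, $a\to v'$. It is made of the two triangles $uva$ and $uav'$, so it is bridgeless. Every vertex is joined to $u$ by an undirected edge, so it is strongly connected and $u$ has eccentricity $1$.

**Proposition 1.** In every strong orientation $D$ of $G_1$, one of $\mathrm{out}_D(u),\mathrm{in}_D(u)$ is at least $3$, and $\mathrm{out}_D(u)+\mathrm{in}_D(u)\ge 5$.

**Proof.** The vertex $v$ has two edges, and $v\to a$ leaves it. Something must enter, so $u\to v$. Likewise $a\to v'$ enters $v'$, so $v'\to u$. Only $ua$ is free.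

If $u\to a$, the only way out of $v$ is to $a$, from $a$ to $v'$, from $v'$ to $u$. So $d(v,u)=3$. Since $v'$ is not an out-neighbor of $u$, also $d(u,v')\ge 2$.

If $a\to u$, the only out-neighbor of $u$ is $v$, so the only path from $u$ to $v'$ is $u,v,a,v'$ and $d(u,v')=3$. Since $u$ is not an out-neighbor of $v$, also $d(v,u)\ge 2$. $\square$

This concerns the vertex $u$ only, while the radius allows any center. The remedy is to glue two copies at $u$: a center placed in one copy has to serve the other copy through $u$. The gluing facts will be used throughout.

**Lemma 2 (gluing).** Let $G=H\cup H'$ be a mixed multigraph, where $V(H)\cap V(H')=\{w\}$ and $H,H'$ have no common edges.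

1. If $H$ and $H'$ are strongly connected and bridgeless, then so is $G$.
2. Distances between two vertices of $H$ are the same in $G$ as in $H$. For $h\in H$, $h'\in H'$ we have $d(h,h')=d(h,w)+d(w,h')$ and $d(h',h)=d(h',w)+d(w,h)$.
3. Every strong orientation $D$ of $G$ restricts to strong orientations of $H$ and of $H'$ with the same distances, and item 2 holds in $D$.

**Proof.** Item 1: walks can be concatenated at $w$, so $G$ is strongly connected. Each edge lies on a cycle of $H$ or of $H'$, hence on a cycle of $G$.

Item 2: a shortest walk repeats no vertex. No edge joins $H-w$ to $H'-w$, so a walk between two vertices of $H$ that leaves $H$ visits $w$ on the way out and again on the way back. A shortest one therefore stays in $H$. A walk from $h$ to $h'$ must visit $w$; cutting it there gives $d(h,h')\ge d(h,w)+d(w,h')$, and concatenating shortest walks gives equality. The other direction is the same.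

Item 3: the argument for item 2 used only the position of $w$, so it applies to the digraph $D$. In particular a shortest path of $D$ between two vertices of $H$ lies in $H$, so the restriction to $H$ is strong. $\square$

**Lemma 3 (doubling).** Let $(G,u)$ be a rooted graph in which $u$ has eccentricity exactly $r\ge1$, and let $G^{(2)}$ be two copies of $G$ sharing their root $u$. Then $G^{(2)}$ is strongly connected and bridgeless, and it has radius exactly $r$. Moreover, for every strong orientation $D$ of $G^{(2)}$ and every vertex $w$ there is a copy $H$ of $G$ such that the eccentricity of $w$ in $D$ is at least $\max\{\mathrm{out}_{D|H}(u),\mathrm{in}_{D|H}(u)\}$.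

**Proof.** Strong connectivity and bridgelessness are Lemma 2, item 1. By Lemma 2 the vertex $u$ has eccentricity $r$ in $G^{(2)}$. Let $w\ne u$. The copy not containing $w$ has a vertex $z$ with $d(u,z)=r$ or $d(z,u)=r$. By Lemma 2, $d(w,z)=d(w,u)+d(u,z)\ge 1+r$ in the first case, and $d(z,w)\ge r+1$ in the second. So the radius is $r$.

For the last claim, let $H$ be a copy with $w=u$ or $w\notin H$. By Lemma 2 the largest distance from $w$ to $H$ is $d_D(w,u)+\mathrm{out}_{D|H}(u)\ge \mathrm{out}_{D|H}(u)$, and the largest distance from $H$ to $w$ is at least $\mathrm{in}_{D|H}(u)$. $\square$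

Applied to $G_1$: the doubled graph has radius $1$, and by Proposition 1 every vertex has eccentricity at least $3$ in every strong orientation. So a town of radius $1$ may be forced to radius $3$.

## 2. From radius one to radius $r$

For each $r\in\mathbb N$, let $f(r)$ be the smallest number such that any strongly connected bridgeless mixed multigraph with radius $r$ can be oriented to a digraph of radius at most $f(r)$. We have just shown $f(1)\ge 3$.

Two bounds are known. Chvátal and Thomassen showed that for every $r$ there is an undirected bridgeless graph of radius $r$ every orientation of which has radius at least $r^2+r$, so $f(r)\ge r^2+r$. It is also known that $f(r)\le 1.5r^2+r+1$. The problem, whose source is Babu, Benson and Rajendraprasad, "Improved Bounds for the Oriented Radius of Mixed Multigraphs", arXiv:2105.02356 (2021), is to prove or disprove the conjecture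
$$f(r)=r^2+O(r).$$

The conjecture is false. These notes prove the following.

**Theorem 4.** For every $r\ge 1$ there is a rooted graph $(G_r,u)$ in which $u$ has eccentricity exactly $r$, such that every strong orientation $D$ satisfies
$$\mathrm{out}_D(u)+\mathrm{in}_D(u)\ \ge\ \sigma_r:=\tfrac52(r^2+r).$$

**Corollary 5.** $f(r)\ge\lceil\tfrac54(r^2+r)\rceil$ for all $r\ge1$. Hence $f(r)\neq r^2+O(r)$, and not even $f(r)=r^2+o(r^2)$.

**Theorem 6.** $f(1)=3$ and $f(2)=9$.

**Proof of Corollary 5 from Theorem 4.** Double $G_r$ at $u$. By Lemma 3 the radius is $r$, and in every strong orientation $D$ each vertex $w$ has eccentricity at least the larger of $\mathrm{out}_{D|H}(u)$ and $\mathrm{in}_{D|H}(u)$ for some copy $H$. The restriction $D|H$ is strong by Lemma 2, so these two numbers add up to at least $\sigma_r$, and the larger is at least $\sigma_r/2=\frac54(r^2+r)$. Eccentricities are integers, which gives the ceiling. Finally $f(r)-r^2\ge r^2/4$, so $\liminf f(r)/r^2\ge\frac54$. $\square$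

For $r=1$ the graph $G_1$ already proves Theorem 4, since $\sigma_1=5$. What changes for larger $r$?

The cheapest attempt is to iterate: let $K_1=G_1$, and let $K_r$ be $G_1$ with a copy of $K_{r-1}$ attached by its root at each of $v,a,v'$. By Lemma 2 the root has eccentricity $r$. But orient $u\to v$, $v'\to u$, $u\to a$ in every copy of $G_1$. In one copy the distances from $u$ to $v,a,v'$ are $1,1,2$ and the distances to $u$ are $3,2,1$. By Lemma 2 these add up along the levels, so every vertex is within $2r$ from the root and $3r$ to the root. The price is linear in $r$. To get a quadratic price, the price of a single level must itself grow like $r$.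

## 3. Long arcs

The two directed edges of $G_1$ create forced detours. We want detours of length about $2r$ that add only about $r$ to the eccentricity. The trick is to let a one-way connection stick out from both of its ends.

**Definition (rod, long arc).** Fix $\ell\ge0$ and put $L=2\ell+1$. A *rod* at $b$ is a path $b=p_0,p_1,\dots,p_\ell$ with both directed edges $p_k\to p_{k+1}$ and $p_{k+1}\to p_k$ for each $k$; the vertices $p_1,\dots,p_\ell$ are new, and $p_\ell$ is the *end* of the rod. A *long arc* $[b\Rightarrow c]$ consists of a new rod at $b$ with end $t$, a new rod at $c$ with end $t'$, and the directed edge $t\to t'$.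

For $\ell=0$ a long arc is just the directed edge $b\to c$. For $\ell=1$ it has the vertices $b,t,t',c$, antiparallel pairs between $b,t$ and between $t',c$, and the edge $t\to t'$. In general, traversing it from $b$ to $c$ takes at least $\ell+1+\ell=L$ steps, and it cannot be traversed from $c$ to $b$. Yet each of its vertices is within $\ell$, in both directions, of $b$ or of $c$. All its edges are already directed, so an orientation has no choice inside it.

Here is the approach that this suggests. For $r\ge1$ replace the two directed edges of $G_1$ by long arcs $[v\Rightarrow a]$, $[a\Rightarrow v']$ with $\ell=r-1$, so $L=2r-1$, and attach a copy of the graph for $r-1$ at $v$ and at $v'$. Start from a single vertex for $r=0$, and call the result $F_r$. It is strongly connected and bridgeless: antiparallel edges form $2$-cycles, each remaining edge of the block lies on a cycle through $u,v,a$ or through $u,a,v'$, and the copies are handled by Lemma 2. The root $u$ has eccentricity exactly $r$: the vertices $v,a,v'$ are at distance $1$, rods and copies add at most $r-1$, and the end of the rod at $v$ is at distance $1+(r-1)$ from $u$, since that rod can be entered only through $v$.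

Let $D$ be a strong orientation. The vertex $v$ and its rod have only one edge besides $uv$ joining them to the rest of the block, and it leaves them; so $u\to v$. In the same way $v'\to u$.

* If $u\to a$: a path from $v$ to $u$ must go through its rod to $a$, and cannot step from $a$ to $u$, so it goes on to $v'$ and then $u$. Here $d(u,v)=1$ and $d(v,u)=2L+1$, while $d(u,v')=L+1$ and $d(v',u)=1$.
* If $a\to u$: symmetrically $d(u,v')=2L+1$ and $d(v',u)=1$, while $d(u,v)=1$ and $d(v,u)=L+1$.

So some $z\in\{v,v'\}$ has $d(u,z)+d(z,u)=2L+2=4r$. If $H$ is the copy attached at $z$, Lemma 2 gives
$$\mathrm{out}_D(u)+\mathrm{in}_D(u)\ge d(u,z)+d(z,u)+\mathrm{out}_{D|H}(z)+\mathrm{in}_{D|H}(z),\tag{1}$$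
and by induction the sum is at least $\sum_{k=1}^r4k=2(r^2+r)$. After doubling, the eccentricities are at least $r^2+r$. This is the size of the known lower bound, and it says nothing against the conjecture. (Starting the induction with the value $5$ at $r=1$ changes only a constant.)

Where exactly is the loss? In the case $u\to a$ there are two long distances: $d(v,u)=2L+1$ and $d(u,v')=L+1$. They belong to different vertices. Inequality (1) needs one vertex $z$, because induction controls only the sum $\mathrm{out}+\mathrm{in}$ of one and the same copy. If we used the copy at $v$ for "in" and the copy at $v'$ for "out", the two terms would come from two copies that may be oriented differently, and induction would give no bound on their sum. So the additional $L$ is lost.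

## 4. Three gates on a ring

We want two long distances to meet at one vertex. The fan $v\Rightarrow a\Rightarrow v'$ hangs on the single vertex $u$. Split that vertex into an entrance $w$ and an exit $w'$, where reaching $w$ from $u$ is slow and returning from $w'$ to $u$ is also slow. If $z$ is the good vertex of such a split fan, then $d(u,z)+d(z,u)$ contains the $2L$ of the fan *and* both slow trips.

Such $w,w'$ come from a ring. Put three *gates* $v_1,v_2,v_3$ around $u$, each joined to $u$ by an undirected edge, and connect $v_i$ to $v_{i+1}$ by a one-way passage which is itself a split fan. However the three edges at $u$ are oriented, going around the ring there is a gate that leads into $u$ followed by a gate that is fed from $u$; the passage between them is our fan. This uses two units of radius per block: gates at distance $1$, fans at distance $2$.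

**Construction of $B_r$ ($r\ge2$).** Let $\ell=r-2$, so $L=2r-3$; long arcs refer to this $\ell$. Indices are in $\mathbb Z_3$. The vertices are $u$ and $v_i,x_i,a_i,y_i$ for $i\in\mathbb Z_3$, plus rod vertices. The edges are

* undirected edges $uv_i$, $v_ix_i$, $v_ia_i$, $v_{i+1}y_i$;
* long arcs $[x_i\Rightarrow a_i]$ and $[a_i\Rightarrow y_i]$.

The two rods at $a_i$ are called the *in-rod* (belonging to $[x_i\Rightarrow a_i]$) and the *out-rod* (belonging to $[a_i\Rightarrow y_i]$); they meet only in $a_i$.

For $r=2$ we have $\ell=0$, $L=1$: the block has $13$ vertices, and the passage from $v_i$ to $v_{i+1}$ consists of $x_i\to a_i\to y_i$ with $x_i,a_i$ hanging on $v_i$ and $y_i$ hanging on $v_{i+1}$.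

**Construction of $G_r$.** $G_0$ is a single vertex, with $\sigma_0=0$. $G_1$ is the graph of Section 1. For $r\ge2$, $G_r$ is $B_r$ with a copy of $G_{r-2}$ attached at each $x_i$ and each $y_i$ by identifying its root with that vertex.

**Lemma 7.** For every $r\ge1$, $(G_r,u)$ is a rooted graph and $u$ has eccentricity exactly $r$.

**Proof.** For $r=1$ this was checked in Section 1. Let $r\ge2$ and assume the claim for $r-2$ (for $r-2=0$ the graph is a single vertex, with eccentricity $0$).

**Step 1: eccentricity at most $r$, and strong connectivity.** Along undirected edges, $v_i$ is at distance $1$ from and to $u$. The vertices $x_i,a_i$ (via $v_i$) and $y_i$ (via $v_{i+1}$) are at distance at most $2$ from and to $u$. A rod vertex is within $\ell=r-2$, in each direction, of the vertex carrying its rod, and a vertex of an attached copy is within $r-2$, in each direction, of its root. So everything is within $r$ of $u$ in both directions.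

**Step 2: no bridges.** Each rod edge has an antiparallel partner. The edges $v_ix_i$, $v_ia_i$ and the middle edge of $[x_i\Rightarrow a_i]$ lie on a cycle through $v_i,x_i,a_i$ which follows the long arc. The edges $uv_i$, $v_{i+1}y_i$ and the middle edge of $[a_i\Rightarrow y_i]$ lie on a cycle through $u,v_i,a_i,y_i,v_{i+1}$. The attached copies are bridgeless by induction, and Lemma 2 applies.

**Step 3: eccentricity at least $r$.** Let $t$ be the end of the rod at $x_1$. The only edge joining this rod (without $x_1$) to the rest is the middle edge of $[x_1\Rightarrow a_1]$, which leaves it; if $\ell=0$ then $t=x_1$. So any path from $u$ to $t$ passes through $x_1$, which is not adjacent to $u$, and then needs $\ell$ further steps. Hence $d(u,t)\ge2+\ell=r$. $\square$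

## 5. What a strong orientation does to the block

Let $r\ge2$ and let $D$ be a strong orientation of $G_r$. Detaching the copies one by one, Lemma 2 says that $D$ restricts to a strong orientation of $B_r$ with the same distances. So distances between vertices of $B_r$ may be computed in $B_r$, and until the copies are used again we work there.

Let $X_i$ be $x_i$ with its rod, $A_i$ be $a_i$ with its two rods, $Y_i$ be $y_i$ with its rod, and $\Lambda_i=X_i\cup A_i\cup Y_i$. The vertices of $B_r$ are $u,v_1,v_2,v_3$ and those of $\Lambda_1,\Lambda_2,\Lambda_3$.

**Lemma 8 (one-way traffic).** In $D$ the following hold for each $i$.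

1. The only edge entering $X_i$ is $v_i\to x_i$, and the only edge leaving $X_i$ goes to the end of the in-rod of $A_i$.
2. The only edge entering $Y_i$ comes from the end of the out-rod of $A_i$, and the only edge leaving $Y_i$ is $y_i\to v_{i+1}$.
3. $\Lambda_i$ can be entered only from $v_i$, and left only to $v_i$ (by $a_i\to v_i$, if that is the chosen direction) or to $v_{i+1}$ (by $y_i\to v_{i+1}$).
4. A path from $v_i$ to $v_{i+1}$ with interior in $\Lambda_i$ has length at least $L+2$.

**Proof.** Item 1: two edges join $X_i$ to the rest of $B_r$, namely $v_ix_i$ and the middle edge of $[x_i\Rightarrow a_i]$, which leaves $X_i$. Some edge must enter $X_i$, so $v_i\to x_i$.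

Item 2: two edges join $Y_i$ to the rest, namely the middle edge of $[a_i\Rightarrow y_i]$, which enters $Y_i$, and $y_iv_{i+1}$. Some edge must leave $Y_i$, so $y_i\to v_{i+1}$.

Item 3: the edges joining $\Lambda_i$ to the rest are $v_ix_i$, $v_ia_i$ and $y_iv_{i+1}$. The first is directed into $\Lambda_i$ and the last out of it, by items 1 and 2, and $v_ia_i$ has one of its two directions.

Item 4: such a path ends with $y_i\to v_{i+1}$, so it visits $Y_i$, which it entered from the end of the out-rod of $A_i$. It entered $A_i$ at $a_i$ (from $v_i$) or at the end of the in-rod (from $X_i$). The two rods meet only in $a_i$, so the path passes through $a_i$. It needs at least $1$ step from $v_i$ to $a_i$, at least $L$ from $a_i$ to $y_i$, and $1$ step to $v_{i+1}$. $\square$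

**The ring.** Call $v_i$ *down* if $u\to v_i$ and *up* if $v_i\to u$. The only edges at $u$ in $B_r$ are the $uv_i$, and $u$ has an in-edge and an out-edge, so both kinds occur. Going around the ring, some up gate $v_j$ is followed by a down gate $v_{j+1}$. The block and its attachments are symmetric under $i\mapsto i+1$, so we may take $j=3$:
$$v_3\text{ is up},\qquad v_1\text{ is down}.$$

**Lemma 9 (slow trips on the ring).** In $D$:

(a) if $v_{i+1}$ is up, then $d(u,v_{i+1})\ge d(u,v_i)+L+2$;

(b) if $v_i$ is down, then $d(v_i,u)\ge L+2+d(v_{i+1},u)$.

Consequently, with $v_3$ up and $v_1$ down,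
$$d(u,v_3)+d(v_1,u)\ \ge\ 3(L+2)+2=3L+8.\tag{2}$$

**Proof.** **Step 1: part (a).** The point is to see by which passage a shortest path from $u$ arrives at $v_{i+1}$. Its last edge does not come from $u$, since $v_{i+1}$ is up. The other neighbors of $v_{i+1}$ are $y_i\in\Lambda_i$ and $x_{i+1},a_{i+1}\in\Lambda_{i+1}$. But $\Lambda_{i+1}$ can be entered only from $v_{i+1}$, so a path arriving from there would have visited $v_{i+1}$ before. Hence the path arrives from $\Lambda_i$. By Lemma 8, item 3, its last entry into $\Lambda_i$ was from $v_i$, and from then on it stays in $\Lambda_i$ until it reaches $v_{i+1}$. The part up to $v_i$ has length at least $d(u,v_i)$, the rest at least $L+2$ by item 4.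

**Step 2: part (b).** Now the point is to see where a shortest path from $v_i$ to $u$ must go first. It does not step to $u$, since $u\to v_i$, nor to $y_{i-1}$, since $y_{i-1}\to v_i$. So it enters $\Lambda_i$. It must leave $\Lambda_i$, to $v_i$ or to $v_{i+1}$, and it does not return to $v_i$. So it reaches $v_{i+1}$ after at least $L+2$ steps, by item 4.

**Step 3: the sum.** We have $d(u,v_1)=1$ and $d(v_3,u)=1$; only $v_2$ is undecided.

If $v_2$ is down, then $d(u,v_2)=1$. Part (a) with $i=2$ gives $d(u,v_3)\ge1+(L+2)$. Part (b) with $i=1$ and then $i=2$ gives $d(v_1,u)\ge2(L+2)+d(v_3,u)=2(L+2)+1$.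

If $v_2$ is up, then $d(v_2,u)=1$. Part (a) with $i=2$ and then $i=1$ gives $d(u,v_3)\ge2(L+2)+d(u,v_1)=2(L+2)+1$. Part (b) with $i=1$ gives $d(v_1,u)\ge(L+2)+1$.

Both sums are $3(L+2)+2$. $\square$

Why three gates and not four? With four gates built in the same way, let $v_2,v_4$ be up, $v_1,v_3$ down, and let $v_i\to a_i$ for all $i$. Then $u\to v_3\to a_3\Rightarrow y_3\to v_4$ shows $d(u,v_4)\le L+3$, and $v_1\to a_1\Rightarrow y_1\to v_2\to u$ shows $d(v_1,u)\le L+3$. The sum in (2) drops to $2(L+2)+2$, and the same happens between $v_2$ and $v_3$. With three gates there is room for only one change from up to down.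

**Lemma 10 (inside the passage from $v_3$ to $v_1$).** With $v_3$ up and $v_1$ down, some $z\in\{x_3,y_3\}$ satisfies
$$d(u,z)+d(z,u)\ \ge\ 5L+10=10r-5.\tag{3}$$

**Proof.** The free edge is $v_3a_3$, and its direction decides which $z$ to take.

**Case $v_3\to a_3$; take $z=x_3$.** By Lemma 8 the only edge entering $X_3$ is $v_3\to x_3$, so $d(u,x_3)=d(u,v_3)+1$. Consider a shortest path from $x_3$ to $u$. It leaves $X_3$ from the end of its rod to the end of the in-rod of $A_3$. From $A_3$ it can leave only into $Y_3$, since $v_3a_3$ is directed into $A_3$, and it does so from the end of the out-rod; so it passes through $a_3$. From $x_3$ to $a_3$ takes at least $L$ steps. It leaves $Y_3$ only by $y_3\to v_1$, so from $a_3$ it takes at least $L$ steps to $y_3$ and one more to $v_1$. Hence $d(x_3,u)\ge2L+1+d(v_1,u)$.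

**Case $a_3\to v_3$; take $z=y_3$.** The only edge leaving $Y_3$ is $y_3\to v_1$, so $d(y_3,u)=1+d(v_1,u)$. Consider a shortest path from $u$ to $y_3$. It enters $Y_3$ from the end of the out-rod of $A_3$. Since $v_3a_3$ is directed out of $A_3$, the set $A_3$ can be entered only from $X_3$, at the end of the in-rod; so the path passes through $a_3$. And $X_3$ is entered only by $v_3\to x_3$. So the path reaches $v_3$, takes $1$ step to $x_3$, at least $L$ steps to $a_3$, and at least $L$ steps to $y_3$. Hence $d(u,y_3)\ge d(u,v_3)+1+2L$.

In either case (2) gives
$$d(u,z)+d(z,u)\ \ge\ d(u,v_3)+d(v_1,u)+2L+2\ \ge\ (3L+8)+(2L+2)=5L+10,$$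
and $5(2r-3)+10=10r-5$. $\square$

Check this by hand for $r=2$, $L=1$. Let $v_1$ be down, $v_2,v_3$ up, and $v_i\to a_i$ for all $i$. Then $u,v_1,a_1,y_1,v_2,a_2,y_2,v_3,x_3$ is a shortest path, so $d(u,x_3)=8$. Going back, $x_3,a_3,y_3,v_1,a_1,y_1,v_2,u$ gives $d(x_3,u)=7$. The sum is $15=10\cdot2-5$, so (3) is attained here.

## 6. The induction, and the end of the conjecture

**Proof of Theorem 4.** Lemma 7 gives the rooted graph with eccentricity exactly $r$. The inequality $\mathrm{out}_D(u)+\mathrm{in}_D(u)\ge\sigma_r$ is proved by induction on $r$ in steps of $2$. For $r=0$ it reads $0\ge0$; for $r=1$ it is Proposition 1.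

Let $r\ge2$, let $D$ be a strong orientation of $G_r$, and take $z$ as in Lemma 10. A copy $H$ of $G_{r-2}$ is attached at $z$. By Lemma 2, $D|H$ is strong, $\mathrm{out}_D(u)\ge d(u,z)+\mathrm{out}_{D|H}(z)$ and $\mathrm{in}_D(u)\ge d(z,u)+\mathrm{in}_{D|H}(z)$; this is inequality (1) again. By (3) and induction,
$$\mathrm{out}_D(u)+\mathrm{in}_D(u)\ \ge\ 10r-5+\sigma_{r-2}=\sigma_r,$$
since
$$\sigma_r-\sigma_{r-2}=\tfrac52\big((r^2+r)-(r^2-3r+2)\big)=\tfrac52(4r-2)=10r-5.\qquad\square$$

With Corollary 5 this disproves the conjecture. The gain over Section 3 is visible level by level: two levels of the fans $F_r$ and $F_{r-1}$ contribute $4r+4(r-1)=8r-4$, while one block $B_r$, which also uses two units of radius, contributes $10r-5=\frac54(8r-4)$.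

Together with the known upper bound,
$$\tfrac54(r^2+r)\ \le\ f(r)\ \le\ \tfrac32r^2+r+1\qquad(r\ge1),$$
so $\frac54\le\liminf f(r)/r^2\le\limsup f(r)/r^2\le\frac32$. The asymptotic constant is not determined here.

## 7. Exact values for radius one and two

We now prove Theorem 6. Radii are integers, so the known bound $1.5r^2+r+1$ gives $f(1)\le\lfloor3.5\rfloor=3$ and $f(2)\le9$. The lower bound $f(1)\ge3$ was shown at the end of Section 1. It remains to prove $f(2)\ge9$.

Corollary 5 gives only $f(2)\ge\lceil7.5\rceil=8$. Look at $B_2$, where $L+2=3$, with $v_3$ up and $v_1$ down. If $v_2$ is up, then $d(u,v_3)\ge7$ by Lemma 9, and $y_3$ can be reached only through $v_3$ and then $a_3$, so $d(u,y_3)\ge9$, whatever the direction of $v_3a_3$. If $v_2$ is down, then $d(v_1,u)\ge7$, and we would like $d(x_3,u)\ge 9$. But if $a_3\to v_3$, there is the short way $x_3\to a_3\to v_3\to u$. The escape is possible because the middle vertex $a_3$ hangs on the entrance $v_3$. The repair is to add, parallel to each passage, its mirror image, whose middle vertex hangs on the exit.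

**The graph $B$.** Take $B_2$ and for each $i\in\mathbb Z_3$ add new vertices $x_i',a_i',y_i'$, undirected edges $v_ix_i'$, $v_{i+1}a_i'$, $v_{i+1}y_i'$, and directed edges $x_i'\to a_i'\to y_i'$.

**Step 1: $(B,u)$ is a rooted graph in which $u$ has eccentricity exactly $2$.** All vertices are within distance $2$ of $u$ along undirected edges, and $x_1$ is not adjacent to $u$, so $d(u,x_1)=2$. Hence $B$ is strongly connected and $u$ has eccentricity $2$. The block $B_2$ is bridgeless by Step 2 of the proof of Lemma 7. The new edges lie on the triangles $v_{i+1}a_i'y_i'$ and the cycles $u\,v_i\,x_i'\,a_i'\,v_{i+1}\,u$. So $B$ is bridgeless.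

**Step 2: the forced directions.** Let $D$ be a strong orientation of $B$. The vertices $x_i$ and $x_i'$ have one edge besides the edge to $v_i$, and it leaves them; so $v_i\to x_i$ and $v_i\to x_i'$. The vertices $y_i$ and $y_i'$ have one edge besides the edge to $v_{i+1}$, and it enters them; so $y_i\to v_{i+1}$ and $y_i'\to v_{i+1}$. Put $\Lambda_i=\{x_i,a_i,y_i\}$ and $\Lambda_i'=\{x_i',a_i',y_i'\}$; no edge joins them. Then:

* $\Lambda_i$ can be entered only from $v_i$, and left only to $v_i$ or $v_{i+1}$;
* $\Lambda_i'$ can be entered only from $v_i$ (to $x_i'$) and possibly from $v_{i+1}$ (to $a_i'$), and can be left only to $v_{i+1}$.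

A path from $v_i$ to $v_{i+1}$ with interior in $\Lambda_i$ has length at least $3$: it ends with $a_i\to y_i\to v_{i+1}$. One with interior in $\Lambda_i'$ also has length at least $3$: it starts with $v_i\to x_i'\to a_i'$.

**Step 3: the slow trips survive.** We claim:

(a$'$) if $v_{i+1}$ is up, then $d(u,v_{i+1})\ge d(u,v_i)+3$;

(b$'$) if $v_i$ is down, then $d(v_i,u)\ge3+d(v_{i+1},u)$.

For (a$'$), consider a shortest path from $u$ to $v_{i+1}$. It does not arrive from $u$. It does not arrive from $\Lambda_{i+1}$, which can be entered only from $v_{i+1}$, nor from $\Lambda_{i+1}'$, which can be left only to $v_{i+2}$. So it arrives from $\Lambda_i$ or $\Lambda_i'$. Its last entry there was from $v_i$, because $v_{i+1}$ was not visited before. By Step 2 the last part, from $v_i$ to $v_{i+1}$, has length at least $3$.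

For (b$'$), consider a shortest path from $v_i$ to $u$. It does not step to $u$. The edges to $\Lambda_{i-1}$ and to $y_{i-1}'$ are directed into $v_i$. If it stepped to $a_{i-1}'$, it could leave $\Lambda_{i-1}'$ only to $v_i$, which it does not revisit. So it enters $\Lambda_i$ or $\Lambda_i'$, and since it does not return to $v_i$, it leaves to $v_{i+1}$. This takes at least $3$ steps.

**Step 4: eccentricity at least $9$.** The only edges at $u$ are the $uv_i$, so up and down gates both occur, and by the cyclic symmetry of $B$ we may take $v_3$ up and $v_1$ down.

If $v_2$ is up, then (a$'$) twice gives $d(u,v_3)\ge d(u,v_1)+3+3=7$. The only in-neighbor of $y_3$ is $a_3$, and $\Lambda_3$ is entered only from $v_3$. So a path from $u$ to $y_3$ needs at least two steps after its last visit to $v_3$, and $d(u,y_3)\ge d(u,v_3)+2\ge9$.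

If $v_2$ is down, then (b$'$) twice gives $d(v_1,u)\ge3+3+d(v_3,u)=7$. The only out-neighbor of $x_3'$ is $a_3'$, and $\Lambda_3'$ is left only to $v_1$. So a path from $x_3'$ to $u$ needs at least two steps before it reaches $v_1$, and $d(x_3',u)\ge2+d(v_1,u)\ge9$.

**Step 5: any center.** By Step 4, in every strong orientation of $B$ one of $\mathrm{out}(u),\mathrm{in}(u)$ is at least $9$. Double $B$ at $u$. By Lemma 3 the result is strongly connected and bridgeless with radius $2$, and in every strong orientation every vertex has eccentricity at least $9$. Hence $f(2)\ge9$, and so $f(2)=9$. This completes the proof of Theorem 6. $\square$
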